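\title{Exceptional times of critical percolation under exclusion dynamics have dimension $31/36$}

\begin{abstract}
Let critical site percolation on the triangular lattice evolve by a symmetric exclusion process, and call a time exceptional if an infinite open cluster is present. We prove that the set of exceptional times has almost surely Hausdorff dimension $31/36$ for the nearest-neighbor kernel and for every power-law kernel, as conjectured by Garban and Vanneuville. The upper bound holds for every symmetric kernel, and equality holds for every kernel whose Dirichlet form dominates a multiple of the nearest-neighbor one. The second-moment method only requires the resolvent of the dynamics, and resolvents, unlike semigroups, are monotone in the Dirichlet form. This allows us to discard all of the dynamics except independent swaps inside disjoint blocks of seven sites. A deterministic rewiring lemma and a two-parameter interpolation show that these swaps decorrelate the one-arm event at least as fast as independent resampling run at a constant fraction of the speed, and the spectral estimate of Garban, Pete and Schramm for independent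 resampling completes the proof.
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The problem}

Let $u_s=e^{i\pi s/3}$, with $s$ taken modulo $6$, and let $\mathbb T=\mathbb Zu_0+\mathbb Zu_1\subset\mathbb C$ be the triangular lattice; sites $x,y$ are neighbors, written $x\sim y$, if $x-y\in\{u_0,\dots,u_5\}$. A configuration is an element $\omega$ of $\Omega=\{0,1\}^{\mathbb T}$; the site $x$ is \emph{open} if $\omega_x=1$ and \emph{closed} otherwise. Critical site percolation is the product measure $\mu$ on $\Omega$ under which each site is open with probability $p_c=1/2$. Under $\mu$ the probability that a given site is joined by an open path to distance $R$ tends to $0$, so almost surely there is no infinite open cluster.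

Now let the configuration evolve as a stationary process $(\omega_t)_{t\ge0}$ with marginal $\mu$. A time $t$ is \emph{exceptional} if $\omega_t$ contains an infinite open cluster, and $\mathcal E\subset[0,\infty)$ denotes the set of exceptional times. By Fubini's theorem $\mathcal E$ has Lebesgue measure zero almost surely, but it need not be empty, and its Hausdorff dimension measures how quickly the dynamics explores rare connection events. For the \emph{i.i.d.\ dynamics}, in which the sites are resampled at the rings of independent Poisson clocks, exceptional times exist and $\dim\mathcal E=31/36$ almost surely; the input for this result is the spectral estimate of \cite{GPS} quoted as (P4) below.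

We study conservative dynamics. Let $K=(K(x,y))_{x,y\in\mathbb T}$ be a symmetric transition matrix. In the \emph{$K$-exclusion dynamics}, $\omega_0$ has law $\mu$ and, for each unordered pair $\{x,y\}$ of distinct sites, the states of $x$ and $y$ are exchanged at rate $K(x,y)$. Every exchange preserves $\mu$, so the process is stationary. The basic examples are the power-law kernels
\[
K^\alpha(x,y)=c_\alpha\,|x-y|_2^{-(2+\alpha)}\quad(x\ne y),\qquad K^\alpha(x,x)=0,\qquad 0<\alpha<\infty,
\]
where $|\cdot|_2$ is the Euclidean length and $c_\alpha$ makes the rows sum to $1$, and the nearest-neighbor kernel $K^\infty$, equal to $1/6$ if $x\sim y$ and to $0$ otherwise. As $\alpha\to0$ the constant $c_\alpha$ tends to $0$, so the partner of a swap is far away with high probability and, seen in a bounded window, a swap looks like an independent resampling. The larger $\alpha$, the more local the dynamics and the more the conservation of open sites is felt. The following is known: with $d(\alpha)=1-\frac5{36}\bigl(1-\frac{68}{21}\alpha\bigr)^{-1}$, which is positive for $0<\alpha<217/816$, the dimension of $\mathcal E$ for $K^\alpha$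 is an almost sure constant in $[d(\alpha),31/36]$ for every $\alpha\in(0,217/816)$; in particular exceptional times exist in this range. The problem posed in \cite{GV} is the conjecture that \emph{for every $\alpha\in(0,\infty]$ the dimension of $\mathcal E$ for $K^\alpha$ is almost surely $31/36$}. We prove it.

\subsection{Why $31/36$ is the natural guess}

Let $\Lambda_R$ be the set of sites at graph distance at most $R$ from $0$, let $\partial\Lambda_R$ be the set of those at distance exactly $R$, and let $f_R$ be the indicator of the \emph{one-arm event}: there is an open path in $\Lambda_R$ from $0$ to $\partial\Lambda_R$. Its probability is $\alpha_1(R)=R^{-5/48+o(1)}$. A site is \emph{pivotal} for $f_R$ if changing its state changes $f_R$. From a pivotal site in the bulk of $\Lambda_R$ four arms of alternating colors run to distance of order $R$, which has probability $R^{-5/4+o(1)}$, and the expected number of pivotal sites is at most $R^{2-5/4+o(1)}\alpha_1(R)$ (Lemma~\ref{lem:piv}). If each site changes at rate at most $1$, then $f_R$ has no time to change in a window much shorter than $R^{-3/4}$. A window of length $\varepsilon$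 therefore contains a time at which $0$ is in an infinite cluster with probability at most about $\alpha_1(\varepsilon^{-4/3})=\varepsilon^{5/36+o(1)}$, and $\varepsilon^{-31/36+o(1)}$ such windows cover these times in $[0,1]$. This argument uses only the rate at which sites change, so the upper bound $31/36$ is insensitive to the dynamics.

The lower bound needs the converse, that connections at scale $r$ are forgotten after a time of order $r^{-3/4}$. Heuristically this means $\mathbb E[f_R(\omega_0)f_R(\omega_t)]\approx\alpha_1(R)^2/\alpha_1(t^{-4/3})\approx\alpha_1(R)^2t^{-5/36}$, and the second-moment method (Section~\ref{sec:lower}) produces a set of dimension at least $\gamma$ from the averaged statement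
\begin{equation}\label{eq:second}
\sup_R\ \alpha_1(R)^{-2}\int_0^1t^{-\gamma}\,\mathbb E[f_R(\omega_0)f_R(\omega_t)]\,dt<\infty ,
\end{equation}
which the heuristic predicts for all $\gamma<31/36$. A swap of a pivotal site with a site of the other color should act, a positive fraction of the time, like a flip of the pivotal site alone, so one expects the same answer as for the i.i.d.\ dynamics. The task is to prove \eqref{eq:second}.

\subsection{Results}

Write $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ for the norm and inner product of the real space $L^2(\mu)$. Let $\omega^x$ be $\omega$ with the state of $x$ flipped, let $\omega^{xy}$ be $\omega$ with the states of $x$ and $y$ exchanged, and put $h^x(\omega)=h(\omega^x)$, $h^{xy}(\omega)=h(\omega^{xy})$. Let $\mathcal D$ be the space of continuous functions $h$ on $\Omega$ with $\sum_x\sup_\omega|h^x(\omega)-h(\omega)|<\infty$; it contains the cylinder functions, those that depend on finitely many sites. The Dirichlet form of the $K$-exclusion dynamics is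
\[
D_K(h)=\frac12\sum_{\{x,y\}}K(x,y)\,\|h^{xy}-h\|^2,\qquad h\in\mathcal D .
\]
Our hypothesis is that this form dominates the nearest-neighbor one: for some $\theta\in(0,\frac12]$,
\begin{equation}\tag{E}\label{eq:E}
D_K(h)\ \ge\ \theta\cdot\frac12\sum_{\{x,y\}:\,x\sim y}\|h^{xy}-h\|^2\qquad\text{for all }h\in\mathcal D .
\end{equation}
Every $K^\alpha$, $0<\alpha\le\infty$, satisfies \eqref{eq:E}, with $\theta$ the common value of its nearest-neighbor entries, which is positive and at most $1/6$. We set $\dim\emptyset=0$.

\begin{theorem}\label{thm:dim}
Let $K$ be a symmetric transition matrix on $\mathbb T$ and let $\mathcal E$ be the set of exceptional times of the $K$-exclusion dynamics.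
\begin{enumerate}
\item[(i)] Almost surely $\dim\mathcal E\le31/36$.
\item[(ii)] If $K$ satisfies \eqref{eq:E}, then almost surely $\dim\mathcal E=31/36$.
\end{enumerate}
In particular, for every $\alpha\in(0,\infty]$, the $K^\alpha$-exclusion dynamics almost surely has exceptional times, and they form a set of Hausdorff dimension $31/36$.
\end{theorem}

Some hypothesis is needed in (ii): if $K$ is the identity matrix, nothing moves and $\mathcal E$ is empty almost surely. Call $K$ \emph{translation invariant} if $K(x,y)=k(y-x)$ for a function $k$, and \emph{irreducible} if any two sites are joined by a finite chain of steps of positive $K$-weight.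

\begin{theorem}\label{thm:transl}
Let $K$ be a translation-invariant irreducible symmetric transition matrix. Then $K$ satisfies \eqref{eq:E}, so Theorem~\ref{thm:dim}(ii) applies, and almost surely $\dim(\mathcal E\cap I)=31/36$ for every non-empty open interval $I\subset[0,\infty)$. In particular $\mathcal E$ is almost surely dense.
\end{theorem}

The estimate behind the lower bound compares Laplace transforms of two-time correlations. For $\lambda>0$ and $f\in L^2(\mu)$ let
\[
\mathcal R^K_\lambda(f)=\int_0^\infty e^{-\lambda t}\,\mathbb E[f(\omega_0)f(\omega_t)]\,dt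
\]
for the $K$-exclusion dynamics, and let $\mathcal R^{\mathrm{iid}}_\lambda(f)$ be the same quantity for the i.i.d.\ dynamics in which each site is resampled at rate $1$.

\begin{theorem}\label{thm:res}
Let $n=25$. If $K$ satisfies \eqref{eq:E}, there is $C<\infty$ such that for all $\lambda\ge1$ and $R\ge4n$,
\[
\tfrac14\,\mathcal R^{\mathrm{iid}}_\lambda(f_R)\ \le\ \mathcal R^K_\lambda(f_R)\ \le\ C\,\mathcal R^{\mathrm{iid}}_\lambda(f_{R-n-2}).
\]
The lower bound holds for every symmetric transition matrix $K$ and every cylinder function in place of $f_R$.
\end{theorem}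

\subsection{The difficulty and the idea}

For finite $S\subset\mathbb T$ let $\chi_S(\omega)=\prod_{x\in S}(2\omega_x-1)$. These functions form an orthonormal basis of $L^2(\mu)$; write $\widehat h(S)=\langle h,\chi_S\rangle$. Averaging over $\omega_x$ kills $\chi_S$ if $x\in S$ and fixes it otherwise, so the i.i.d.\ dynamics is diagonal in this basis:
\begin{equation}\label{eq:iid}
\mathbb E^{\mathrm{iid}}[h(\omega_0)h(\omega_t)]=\sum_S\widehat h(S)^2e^{-t|S|},\qquad \mathcal R^{\mathrm{iid}}_\lambda(h)=\sum_S\frac{\widehat h(S)^2}{\lambda+|S|}.
\end{equation}
Decorrelation is then a statement about the sizes $|S|$ that carry the weight $\widehat f_R(S)^2$. A swap, in contrast, damps nothing: $\chi_S^{xy}=\chi_{S'}$, where $S'$ is the image of $S$ under the transposition of $x$ and $y$. The size of $S$ no longer determines the speed of decorrelation. For instance $\chi_{\Lambda_m}$ records the parity of the number of open sites in $\Lambda_m$, and a nearest-neighbor swap can change it only across one of the $12m+6$ edges leaving $\Lambda_m$, each with $\|\chi_{\Lambda_m}^{xy}-\chi_{\Lambda_m}\|^2=2$. Thus $D_{K^\infty}(\chi_{\Lambda_m})=2m+1$,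 and the variational formula \eqref{eq:var} below, tested on multiples of $\chi_{\Lambda_m}$, gives $\mathcal R^{K^\infty}_1(\chi_{\Lambda_m})\ge1/(2m+2)$, whereas $\mathcal R_1^{\mathrm{iid}}(\chi_{\Lambda_m})=1/(2+3m(m+1))$. So $\mathcal R^K_\lambda(f)\le C\mathcal R^{\mathrm{iid}}_\lambda(f)$ is false for general cylinder functions, and a proof of the upper bound in Theorem~\ref{thm:res} must use the geometry of the one-arm event.

The proof has three steps.

\emph{Pass to resolvents and discard most of the dynamics.} The weight $e^{-t}t^{-\gamma}$ is a mixture of the exponentials $e^{-\lambda t}$, $\lambda\ge1$, so \eqref{eq:second} follows from bounds on $\mathcal R_\lambda^K(f_R)$. This quantity can only increase when the Dirichlet form decreases (Lemma~\ref{lem:var}). We tile $\mathbb T$ by blocks of seven sites and keep one swap per block, performed only when the block is in one of two special configurations. The remaining dynamics is a product over blocks.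

\emph{Interpolate.} We join this block dynamics to the one that resamples whole blocks through a two-parameter family of product dynamics, and compare the two partial derivatives of the correlation block by block (Section~\ref{sec:interp}). The loss appears as a constant change of speed, not as a factor per block.

\emph{Rewire.} The comparison of derivatives requires that, whenever a block is pivotal, some modification of the configuration within distance $n=25$ makes the special swap pivotal. This is a deterministic statement about planar paths (Section~\ref{sec:rewire}).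

Section~\ref{sec:prelim} collects the tools, and Section~\ref{sec:upper} proves Theorem~\ref{thm:dim}(i). Theorem~\ref{thm:res} is proved in Section~\ref{sec:res}, Theorem~\ref{thm:dim}(ii) in Section~\ref{sec:lower} and Theorem~\ref{thm:transl} in Section~\ref{sec:transl}. The letter $C$ denotes finite constants that do not depend on radii, on time or on $\lambda$, and may change from line to line.

\section{Preliminaries}\label{sec:prelim}

\subsection{The exclusion process in $L^2(\mu)$}

Put $\operatorname{osc}_x(h)=\sup|h^x-h|$. The configuration $\omega^{xy}$ equals $\omega$ if $\omega_x=\omega_y$ and $(\omega^x)^y$ otherwise, so $\sup|h^{xy}-h|\le\operatorname{osc}_x(h)+\operatorname{osc}_y(h)$. For any numbers $a_x\ge0$, symmetry of $K$ and the row sums give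
\begin{equation}\label{eq:rows}
\sum_{\{x,y\}}K(x,y)(a_x+a_y)=\sum_xa_x\sum_{y\ne x}K(x,y)\le\sum_xa_x .
\end{equation}
Hence $Lh=\sum_{\{x,y\}}K(x,y)(h^{xy}-h)$ converges uniformly for $h\in\mathcal D$. By \cite[Theorem~I.3.9]{Lig}, the closure of $L$ in $C(\Omega)$ generates a Feller process, which has c\`adl\`ag paths, and $\mathcal D$ is a core. (A \emph{core} of a closed operator is a subspace of its domain that is dense for the graph norm $\|h\|+\|Lh\|$.) This process, started from $\mu$, is the $K$-exclusion dynamics; Section~\ref{sec:transl} identifies it with the construction from Poisson clocks.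

Each swap is a $\mu$-preserving involution, so $\langle g,h^{xy}\rangle=\langle g^{xy},h\rangle$ and $\langle h,h-h^{xy}\rangle=\frac12\|h^{xy}-h\|^2$. Thus $L$ is symmetric on $\mathcal D$ and $-\langle h,Lh\rangle=D_K(h)\ge0$; also $\int Lh\,d\mu=0$ on the core, so $\mu$ is invariant. For $\lambda>0$ the space $(\lambda-L)\mathcal D$ is dense in $C(\Omega)$, hence in $L^2(\mu)$, and a nonpositive symmetric operator with this property has a self-adjoint closure. We denote the $L^2$-closure by $L$ again; $\mathcal D$ is a core for it. Its resolvent agrees with the Feller resolvent on the dense set $(\lambda-L)\mathcal D$, so $P_t=e^{tL}$ extends the Feller semigroup and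
\[
\mathbb E[f(\omega_0)f(\omega_t)]=\langle f,P_tf\rangle,\qquad \mathcal R^K_\lambda(f)=\langle f,(\lambda-L)^{-1}f\rangle .
\]
If $f$ is a cylinder function with values in $\{0,1\}$, then $t\mapsto f(\omega_t)$ is c\`adl\`ag with values in $\{0,1\}$. It has finitely many jumps in each bounded interval, since a one-sided limit would fail to exist at an accumulation point of jumps, and it is constant between jumps.

\begin{lemma}[variational formula]\label{lem:var}
Let $A$ be a nonnegative self-adjoint operator on a real Hilbert space, $\mathcal C$ a core for $A$, and $\lambda>0$. For every vector $f$,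
\begin{equation}\label{eq:var}
\int_0^\infty e^{-\lambda t}\langle f,e^{-tA}f\rangle\,dt=\langle f,(\lambda+A)^{-1}f\rangle=\sup_{h\in\mathcal C}\bigl\{2\langle f,h\rangle-\lambda\|h\|^2-\langle h,Ah\rangle\bigr\}.
\end{equation}
\end{lemma}

\begin{proof}
The first equality is the spectral theorem. Let $h_*=(\lambda+A)^{-1}f$. For $h$ in the domain of $A$, expanding the square gives
\[
2\langle f,h\rangle-\langle h,(\lambda+A)h\rangle=\langle f,h_*\rangle-\langle h-h_*,(\lambda+A)(h-h_*)\rangle .
\]
The last term is nonnegative, and it tends to $0$ along a sequence of $\mathcal C$ that converges to $h_*$ in graph norm.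
\end{proof}

\begin{remark}\label{rem:nonmono}
Formula \eqref{eq:var} shows that a larger quadratic form gives a smaller resolvent. The semigroup has no such property. Take $A=\bigl(\begin{smallmatrix}1&0\\0&0\end{smallmatrix}\bigr)$, $A_1=A+\bigl(\begin{smallmatrix}1&1\\1&1\end{smallmatrix}\bigr)\ge A$ and $f=(1,0)$. Then $\langle f,e^{-tA}f\rangle=e^{-t}$, while $f$ is not an eigenvector of $A_1$ and so has a nonzero component on the eigenvalue $(3-\sqrt5)/2<1$; hence $\langle f,e^{-tA_1}f\rangle>e^{-t}$ for large $t$. The resolvents are in the right order: $\frac{\lambda+1}{(\lambda+1)^2+\lambda}\le\frac1{\lambda+1}$.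
\end{remark}

\subsection{Lattice geometry and closed circuits}

Let $|x|$ be the graph distance from $x$ to $0$, $H_m(z)=\{x:|x-z|\le m\}$ and $\partial H_m(z)=\{x:|x-z|=m\}$, so that $\Lambda_R=H_R(0)$. Radii that are not integers are rounded down. The ball $H_m(z)$ consists of the lattice points of its convex hull, the hexagon with vertices $z+mu_s$, and $\partial H_m(z)$ consists of the $6m$ lattice points on the boundary of this hexagon, which form a cycle. A \emph{path} is a sequence of sites in which consecutive sites are neighbors, it is \emph{simple} if its sites are distinct, and a \emph{circuit} is a simple closed path with at least three sites. We identify paths with polygonal curves. Edges of $\mathbb T$ meet only at sites, so two paths without a common site are disjoint curves.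

We use the winding number of a closed curve $\Gamma$ around a point $z\notin\Gamma$. It is constant on each component of the complement of $\Gamma$, invariant under homotopies that avoid $z$, and additive when closed curves are cut and recombined along common arcs. For a circuit it is $\pm1$ in the interior and $0$ in the exterior. It vanishes when $\Gamma$ lies in a convex set and $z$ is outside this set or on its boundary, since a ray from $z$ then avoids $\Gamma$. In particular:
\begin{itemize}
\item[(G1)] a circuit with $0$ in its interior is not contained in a ball $H_m(z)$ with $0\notin H_m(z)$;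
\item[(G2)] a closed curve in the convex hull of $\Lambda_R$ has winding number $0$ around every site of $\partial\Lambda_R$ that it does not visit.
\end{itemize}

\begin{lemma}[blocking circuits]\label{lem:circuit}
If $0$ is open and $f_R(\omega)=0$, there is a circuit in $\Lambda_R$, all of whose sites are closed, with $0$ in its interior. Conversely, if such a circuit exists then $f_R(\omega)=0$.
\end{lemma}

\begin{proof}
Let $\mathcal C$ be the open cluster of $0$ in $\Lambda_R$. It lies in $\Lambda_{R-1}$, so every site outside $\mathcal C$ with a neighbor in $\mathcal C$ is a closed site of $\Lambda_R$. Let $\widehat{\mathcal C}$ be $\mathcal C$ together with the finite components of $\mathbb T\setminus\mathcal C$; it is finite and connected, and its complement is the unique infinite component of $\mathbb T\setminus\mathcal C$. Tile the plane by the hexagonal cells centered at the sites. Three cells meet at each vertex of the tiling, so each vertex lies on $0$ or $2$ of the edges that separate a cell of $\widehat{\mathcal C}$ from a cell of the complement, and these edges form disjoint simple closed curves. Let $\Gamma$ be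 one of them. The cells of $\widehat{\mathcal C}$ lie on one side of $\Gamma$ and the other cells on one side, by connectedness; these sides differ, and the complement is unbounded, so $0$ is inside $\Gamma$.

Let $y\notin\widehat{\mathcal C}$ be the center of the outer cell along an edge of $\Gamma$, and $x\in\widehat{\mathcal C}$ the center of the inner cell. If $x$ were in a finite component of $\mathbb T\setminus\mathcal C$, its neighbor $y\notin\mathcal C$ would be in it too; so $x\in\mathcal C$, and $y$ is a closed site of $\Lambda_R$. Replace each edge $[a,b]$ of $\Gamma$ by $[a,y]\cup[y,b]$, inside the convex outer cell. Two consecutive edges with common vertex $b$ have outer cells that are equal or adjacent, with centers $y,y'$, and the triangle $y\,b\,y'$ lies in the union of these cells, so $[y,b]\cup[b,y']$ can be straightened to $[y,y']$. These homotopies stay in outer cells and avoid $0$. We obtain a closed lattice walk on closed sites of $\Lambda_R$ with winding number $\pm1$ around $0$. Cutting it at repeated sites decomposes it into circuits and edges traversed back and forth; the latter have winding number $0$, so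 one circuit has nonzero winding number around $0$.

Conversely, an open path from $0$ to $e\in\partial\Lambda_R$ would have no site on the circuit, so $e$ would be in its interior, contrary to (G2).
\end{proof}

\subsection{Inputs from critical percolation}

For $r\le R$ let $\alpha_1(r,R)$ be the probability of an open path from $\partial\Lambda_r$ to $\partial\Lambda_R$ in $\{r\le|y|\le R\}$. For $\rho\ge1$, there are \emph{four alternating arms from $x$ to distance $\rho$} if there are four disjoint paths in $H_\rho(x)\setminus\{x\}$, each from a neighbor of $x$ to $\partial H_\rho(x)$, which in the cyclic order of their starting points around $x$ are open, closed, open, closed. The probability of this event is $\alpha_4(\rho)$, and $\alpha_4(0)=1$. We quote four facts.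
\begin{itemize}
\item[(P1)] $\alpha_1(R)=R^{-5/48+o(1)}$ \cite{LSW} and $\alpha_4(R)=R^{-5/4+o(1)}$ \cite{SW} as $R\to\infty$.
\item[(P2)] By the Russo--Seymour--Welsh estimates and the FKG inequality, $\alpha_1(r/2)\,\alpha_1(2r,R)\le C\alpha_1(R)$ for $2r\le R$; $\alpha_1(cR)\le C_c\,\alpha_1(R)$ for fixed $c\in(0,1)$; and $\alpha_1(16,R)\le C\alpha_1(R)$.
\item[(P3)] Let $\mathbb H$ be a closed half-plane bounded by a lattice line through the site $z$, and $1\le r<R$. The probability that $\mathbb H\cap\{r\le|y-z|\le R\}$ contains one open and one closed path from $\partial H_r(z)$ to $\partial H_R(z)$ is at most $Cr/R$ \cite{Wer,Nol}.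
\item[(P4)] The lower-tail theorem of \cite{GPS} in the radial case: for all $1\le r\le R$,
\[
\sum_{|S|<r^2\tilde\alpha_4(r)}\widehat{g_R}(S)^2\le C\,\tilde\alpha_1(R)^2/\tilde\alpha_1(r).
\]
\end{itemize}
In (P4), $g_R$ is the one-arm indicator to distance $R$ and $\tilde\alpha_1,\tilde\alpha_4$ are the arm probabilities, and we allow distances to be measured with balls of a fixed shape other than the hexagon. The shape is immaterial: there is $c\in(0,1)$ with $f_R\le g_{cR}\le f_{c^2R}$ for large $R$, the same nesting of balls sandwiches $\tilde\alpha_4$, and so (P1) holds for $\tilde\alpha_1,\tilde\alpha_4$, while $\tilde\alpha_1(cR)\le C\alpha_1(R)$ by (P2).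

Let $\phi_R(t)=\sum_S\widehat{f_R}(S)^2e^{-t|S|}$ be the two-time one-arm probability for the i.i.d.\ dynamics, a nonincreasing function of $t$. The next lemma is \eqref{eq:second} for that dynamics.

\begin{lemma}\label{lem:iid}
For every $\gamma\in(0,31/36)$ there is $C_\gamma$ with $\int_0^1t^{-\gamma}\phi_R(t)\,dt\le C_\gamma\,\alpha_1(R)^2$ for all $R$.
\end{lemma}

\begin{proof}
We first bound $\sum_S\widehat{g_R}(S)^2\int_0^1t^{-\gamma}e^{-t|S|}dt$ by $C\tilde\alpha_1(R)^2$. The set $S=\emptyset$ contributes $\tilde\alpha_1(R)^2/(1-\gamma)$. For $S\ne\emptyset$ the integral is at most $\Gamma(1-\gamma)|S|^{\gamma-1}$. Let $k_j=4^j\tilde\alpha_4(2^j)=2^{j(3/4+o(1))}$ for $0\le j\le J=\lfloor\log_2R\rfloor$, and put $\delta=\frac34(1-\gamma)-\frac5{48}$, which is positive exactly because $1-\gamma>5/36$. Sort the non-empty sets by the first index $j\le J$ with $|S|<k_j$. Since $k_0\le1\le|S|$, this index is at least $1$ if it exists. Sets with index $j$ satisfy $k_{j-1}\le|S|<k_j$, so by (P4) with $r=2^j$ and by (P1) they contribute at most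
\[
Ck_{j-1}^{\gamma-1}\,\tilde\alpha_1(R)^2/\tilde\alpha_1(2^j)=\tilde\alpha_1(R)^2\,2^{-j(\delta+o(1))},
\]
which is summable in $j$. The other sets have $|S|\ge k_J$ and total weight at most $\|g_R\|^2=\tilde\alpha_1(R)$, so they contribute at most $C\tilde\alpha_1(R)k_J^{\gamma-1}=\tilde\alpha_1(R)^2R^{-\delta+o(1)}$.

For large $R$, $0\le f_R\le g_{cR}$ gives $\phi_R(t)\le\mathbb E^{\mathrm{iid}}[g_{cR}(\omega_0)g_{cR}(\omega_t)]$, and the claim follows from \eqref{eq:iid} and $\tilde\alpha_1(cR)\le C\alpha_1(R)$. The finitely many remaining $R$ are absorbed in $C_\gamma$.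
\end{proof}

\subsection{Hausdorff dimension}

For $s>0$, a set $F\subset\mathbb R$ is \emph{$\mathcal H^s$-null} if for every $\epsilon>0$ it is covered by countably many intervals $I_j$ with $\sum_j|I_j|^s<\epsilon$, and $\dim F$ is the infimum of the $s>0$ for which this holds. The dimension of a countable union is the supremum of the dimensions, and countable sets have dimension $0$. Frostman's energy criterion states that if a compact set $F$ carries a nonzero finite measure $\nu$ with $\iint|t-s|^{-\gamma}\nu(dt)\nu(ds)<\infty$, then $\dim F\ge\gamma$.

\section{The upper bound for every symmetric kernel}\label{sec:upper}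

Let $K$ be any symmetric transition matrix, and let $I_x=\mu(f_R^x\ne f_R)$ be the probability that $x$ is pivotal for $f_R$.

\begin{lemma}\label{lem:jumps}
For $\varepsilon>0$, $\ \mathbb P\bigl(\exists t\in[0,\varepsilon]:f_R(\omega_t)=1\bigr)\le\alpha_1(R)+\varepsilon\sum_xI_x$.
\end{lemma}

\begin{proof}
If $f_R(\omega_t)=1$ for some $t\in[0,\varepsilon]$, then $f_R(\omega_0)=1$ or $t\mapsto f_R(\omega_t)$ jumps in $(0,\varepsilon]$, so it suffices to bound the expected number of jumps. Let $\tau_m=\varepsilon2^{-m}$ and let $Z_m$ be the number of $k\in\{1,\dots,2^m\}$ with $f_R(\omega_{(k-1)\tau_m})\ne f_R(\omega_{k\tau_m})$. If the values at the ends of an interval differ, they differ at the ends of one of its halves, so $Z_m$ is nondecreasing. Once $\tau_m$ is smaller than the gaps between the finitely many jumps, $Z_m$ equals their number, by right-continuity. By monotone convergence and stationarity the expected number of jumps is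
\[
\lim_m2^m\,\mathbb E\bigl[(f_R(\omega_0)-f_R(\omega_{\tau_m}))^2\bigr]=\lim_m2\varepsilon\,\frac{\langle f_R,(I-P_{\tau_m})f_R\rangle}{\tau_m}=2\varepsilon D_K(f_R)=\varepsilon\sum_{\{x,y\}}K(x,y)\,\mu(f_R^{xy}\ne f_R),
\]
because $f_R\in\mathcal D$. If $f_R(\omega^{xy})\ne f_R(\omega)$ then $\omega^{xy}=(\omega^x)^y$, so $x$ is pivotal in $\omega$ or $y$ is pivotal in $\omega^x$, which has law $\mu$. Hence $\mu(f_R^{xy}\ne f_R)\le I_x+I_y$, and \eqref{eq:rows} concludes.
\end{proof}

\begin{lemma}\label{lem:piv}
$\sum_xI_x\le R^{3/4+o(1)}\alpha_1(R)$ as $R\to\infty$.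
\end{lemma}

\begin{proof}
Only sites of $\Lambda_R$ can be pivotal. Let $x\ne0$ be pivotal. When $x$ is set open there is a simple open path $\pi$ in $\Lambda_R$ from $0$ to some $e\in\partial\Lambda_R$, and it passes through $x$. When $x$ is set closed, $0$ is still open, and Lemma~\ref{lem:circuit} gives a closed circuit $\sigma\subset\Lambda_R$ around $0$; it contains $x$, for otherwise it would also block when $x$ is open. The only common site of $\pi$ and $\sigma$ is $x$.

\emph{Four arms.} Let $1\le\rho\le R-|x|$ and $\rho<|x|$. By (G1), $\sigma$ has a site outside $H_\rho(x)$, so following $\sigma$ from $x$ in the two directions up to the first visit to $\partial H_\rho(x)$ gives two disjoint closed arms. Following $\pi$ backward and forward gives two disjoint open arms, because $|0-x|>\rho$ and $|e-x|\ge R-|x|\ge\rho$. The part of $\pi$ before $x$ is in the interior of $\sigma$, and the part after $x$ is in the exterior by (G2), as $e\notin\sigma$. So the two edges of $\pi$ at $x$ leave $x$ in different angular sectors among the two cut out by the edges of $\sigma$, and the arms alternate.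

We distinguish four ranges of $x$, for $R$ large, with $d=R-|x|$. In each, pivotality implies events that depend on disjoint sets of sites not containing $x$, and are therefore independent.

\emph{(a) $|x|<8$, including $x=0$.} The end of an open path from $0$ to $\partial\Lambda_R$ crosses from $\partial\Lambda_{16}$ to $\partial\Lambda_R$, so $I_x\le\alpha_1(16,R)\le C\alpha_1(R)$, for boundedly many sites.

\emph{(b) $8\le|x|=r\le R/2$.} The beginning of $\pi$ joins $0$ to $\partial\Lambda_{r/2}$ in $\Lambda_{r/2}$, its end joins $\partial\Lambda_{2r}$ to $\partial\Lambda_R$ in $\{|y|\ge2r\}$, and there are four arms from $x$ to distance $r/4$, inside $\{3r/4\le|y|\le5r/4\}$. By (P2), $I_x\le C\alpha_4(r/4)\alpha_1(R)$. There are $6r$ such sites, and $\sum_{r\le R}r\,\alpha_4(r/4)\le R^{3/4+o(1)}$ by (P1).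

\emph{(c) $|x|>R/2$ and $d\ge R/64$.} There are four arms from $x$ to distance $R/64$ and an open path from $0$ to $\partial\Lambda_{R/4}$ in $\Lambda_{R/4}$. So $I_x\le\alpha_4(R/64)\alpha_1(R/4)\le R^{-5/4+o(1)}\alpha_1(R)$, for at most $CR^2$ sites.

\emph{(d) $d<R/64$.} Near the boundary the four arms are short, and the half-plane estimate makes up for the loss. Choose $z\in\partial\Lambda_R$ with $|x-z|=d$. If $d\ge1$ there are four arms from $x$ to distance $d$, inside $H_d(x)\subset H_{2d}(z)$. There is an open path from $0$ to $\partial\Lambda_{R/4}$ in $\Lambda_{R/4}$. Since $0\notin H_{R/8}(z)$, the part of $\pi$ from $0$ to $x$ and, by (G1), the circuit $\sigma$ both join $x\in H_d(z)$ to the outside of $H_{R/8}(z)$. They provide an open and a closed crossing of $\Lambda_R\cap\{2d+1\le|y-z|\le R/8\}$. The site $z$ is on a side of the hexagon $\Lambda_R$, which lies in the half-plane bounded by the lattice line carrying that side. By (P3) and (P2), $I_x\le C\alpha_4(d)\frac{d+1}R\alpha_1(R)$. There are at most $6R$ sites for each $d$, and $\sum_{d\le R}(d+1)\alpha_4(d)\le R^{3/4+o(1)}$.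
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(i)]
Let $\varepsilon=2^{-m}$ and $R=\lfloor\varepsilon^{-4/3}\rfloor$. By Lemmas~\ref{lem:jumps} and~\ref{lem:piv} and (P1), $\mathbb P(\exists t\in[0,\varepsilon]:f_R(\omega_t)=1)\le\alpha_1(R)(1+\varepsilon R^{3/4+o(1)})\le\varepsilon^{5/36-o(1)}$. Let $N_m$ be the number of closed dyadic intervals of length $2^{-m}$ in $[0,1]$ that meet $\{t:f_R(\omega_t)=1\}$. These intervals cover the set $\mathcal E_0$ of times in $[0,1]$ at which the open cluster of $0$ is infinite. By stationarity $\mathbb EN_m\le2^{m(31/36+o(1))}$. For $s>31/36$ we get $\mathbb E[N_m2^{-ms}]\to0$, so $\liminf_mN_m2^{-ms}=0$ almost surely by Fatou's lemma, and $\mathcal E_0$ is $\mathcal H^s$-null. The same holds with $0$ replaced by any site (apply the result to the translated kernel) and $[0,1]$ by any $[j,j+1]$ (stationarity), and $\mathcal E$ is the countable union of these sets.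
\end{proof}

\section{Interpolating between swaps and resampling}\label{sec:interp}

This section is independent of the lattice. Let $V$ be a countable set partitioned into \emph{blocks} of $\beta$ elements each, and let $\mu$ be the uniform product measure on $\{0,1\}^V$. For each block $B$ fix two distinct configurations $\zeta^+_B,\zeta^-_B\in\{0,1\}^B$, and call $B$ \emph{good} in $\omega$ if $\omega_B\in\{\zeta_B^+,\zeta_B^-\}$. Let $\omega^{B\leftarrow\zeta}$ be $\omega$ with $\omega_B$ replaced by $\zeta$. Define
\[
E_Bh(\omega)=2^{-\beta}\sum_\zeta h(\omega^{B\leftarrow\zeta}),\qquad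
\Pi_Bh(\omega)=\begin{cases}\frac12\bigl(h(\omega^{B\leftarrow\zeta^+_B})+h(\omega^{B\leftarrow\zeta^-_B})\bigr)&\text{if $B$ is good in $\omega$,}\\ h(\omega)&\text{otherwise.}\end{cases}
\]
Both are conditional expectations: $E_B$ given the configuration off $B$, and $\Pi_B$ given in addition $\omega_B$ up to the identification of $\zeta_B^+$ with $\zeta_B^-$. So they are orthogonal projections and Markov operators (they preserve positivity and fix constants), and $E_B\Pi_B=\Pi_BE_B=E_B$. Hence $E_B$, $\Pi_B-E_B$ and $I-\Pi_B$ are mutually orthogonal projections with sum $I$. Operators attached to different blocks act on different coordinates and commute.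

We want to compare the dynamics that applies $\Pi_B$ at the rings of a clock with the one that applies $E_B$, so we let both act at once. For $a,b\ge0$ let $T_B=\exp\bigl(-a(I-E_B)-b(I-\Pi_B)\bigr)$. Reading off the eigenvalues on the three subspaces,
\begin{equation}\label{eq:T}
T_B=E_B+e^{-a}(\Pi_B-E_B)+e^{-a-b}(I-\Pi_B)=(1-e^{-a})E_B+e^{-a}(1-e^{-b})\Pi_B+e^{-a-b}I .
\end{equation}
The second form is a convex combination of Markov operators, so $T_B$ is Markov. Fix a finite family $\mathcal B$ of blocks and a cylinder function $f$ with values in $\{0,1\}$, and put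
\[
T=\prod_{B\in\mathcal B}T_B,\qquad T^{(B)}=\prod_{B'\in\mathcal B\setminus\{B\}}T_{B'},\qquad G(a,b)=\langle f,Tf\rangle .
\]
The operators $T$ and $T^{(B)}$ are Markov, and they are nonnegative self-adjoint operators, being exponentials of bounded self-adjoint operators. These are two different kinds of positivity, and both will be used. With $A=\sum_{B\in\mathcal B}(I-\Pi_B)$ we have $G(0,b)=\langle f,e^{-bA}f\rangle$, while $G(a,0)$ is the correlation under resampling of whole blocks. The goal is $G(0,b)\le G(b/C,0)$.

\begin{example}[one block of two sites]\label{ex:one}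
Let $B=\{x,y\}$, let $\zeta^+_B$ have only $x$ open and $\zeta_B^-$ only $y$ open, so that $\Pi_B$ averages over the swap of $x$ and $y$. Take $\mathcal B=\{B\}$ and $f=\omega_x$. Then $E_Bf=\frac12$; $(\Pi_B-E_B)f$ equals $\pm\frac12$ on the two constant configurations and $0$ on the good ones; $(I-\Pi_B)f$ equals $\pm\frac12$ on the good configurations and $0$ on the others. By \eqref{eq:T},
\[
G(a,b)=\tfrac14+\tfrac18e^{-a}+\tfrac18e^{-a-b}.
\]
The inequality $G(0,b)\le G(b/C,0)$ reads $1-e^{-b}\ge2(1-e^{-b/C})$. For $b\le1$ the left side is at least $b/2$ and the right side at most $2b/C$, so $C=4$ works. As $b\to\infty$ the inequality fails for every $C$: swaps never erase what they conserve, and the comparison can only hold for bounded times. For $m$ such blocks and $f=\prod_i\omega_{x_i}$, the function $G$ is the $m$-th power of the above, so the inequality persists with $C=4$, whereas a loss by a factor $2$ in each block would cost $2^m$. Finally, for $f=\omega_x\omega_y$ we have $\Pi_Bf=f$, so $G(0,b)=\frac14>\frac1{16}+\frac3{16}e^{-a}=G(a,0)$ for all $a>0$: some hypothesis must say that the swap matters to $f$.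
\end{example}

Two functions, neither of which depends on $\omega_B$, record whether the block matters and whether the swap matters:
\[
\psi_B(\omega)=\mathbf 1\bigl\{\zeta\mapsto f(\omega^{B\leftarrow\zeta})\text{ is not constant}\bigr\},\qquad \Delta_B(\omega)=f(\omega^{B\leftarrow\zeta_B^+})-f(\omega^{B\leftarrow\zeta_B^-}).
\]

\begin{lemma}\label{lem:deriv}
Let $w_B=\langle f,T^{(B)}(I-\Pi_B)f\rangle$ and $v_B=\langle f,T^{(B)}(\Pi_B-E_B)f\rangle$. Then
\begin{equation}\label{eq:dG}
-\partial_aG=\sum_{B\in\mathcal B}\bigl(e^{-a-b}w_B+e^{-a}v_B\bigr),\qquad-\partial_bG=\sum_{B\in\mathcal B}e^{-a-b}w_B,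
\end{equation}
\begin{equation}\label{eq:wv}
w_B=2^{-\beta-1}\langle\Delta_B,T^{(B)}\Delta_B\rangle\ge0,\qquad v_B\le\langle\psi_B,T^{(B)}\psi_B\rangle .
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:T}, $-\partial_aT_B=e^{-a}(\Pi_B-E_B)+e^{-a-b}(I-\Pi_B)$ and $-\partial_bT_B=e^{-a-b}(I-\Pi_B)$, and the product rule for commuting operators gives \eqref{eq:dG}.

The projection $I-\Pi_B$ commutes with $T^{(B)}$, so $w_B=\langle(I-\Pi_B)f,T^{(B)}(I-\Pi_B)f\rangle$. From the definition, $(I-\Pi_B)f=\frac12\Delta_B\,\xi$ with $\xi=\mathbf 1\{\omega_B=\zeta^+_B\}-\mathbf 1\{\omega_B=\zeta^-_B\}$. Here $\xi$ depends only on $\omega_B$ and $\|\xi\|^2=2\cdot2^{-\beta}$, while $\Delta_B$ and $T^{(B)}$ do not involve $\omega_B$. Hence $w_B=\frac14\|\xi\|^2\langle\Delta_B,T^{(B)}\Delta_B\rangle$.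

In the same way $v_B=\langle\varphi,T^{(B)}\varphi\rangle$ with $\varphi=(\Pi_B-E_B)f$. Where $\psi_B=0$, both $\Pi_Bf$ and $E_Bf$ equal $f$, so $\varphi=0$; and $|\varphi|\le1$ everywhere since $\Pi_Bf,E_Bf\in[0,1]$. Thus $|\varphi|\le\psi_B$, and since $T^{(B)}$ preserves positivity, $\langle\varphi,T^{(B)}\varphi\rangle\le\langle|\varphi|,T^{(B)}|\varphi|\rangle\le\langle\psi_B,T^{(B)}\psi_B\rangle$.
\end{proof}

It remains to bound $\langle\psi_B,T^{(B)}\psi_B\rangle$ by $\langle\Delta_B,T^{(B)}\Delta_B\rangle$. The pointwise inequality $\psi_B\le C\Delta_B$ would do, but it is false in the cases of interest. The next example is the smallest one that shows the remedy.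

\begin{example}[two blocks]\label{ex:two}
Take $B=\{x,y\}$ and $B'=\{z,z'\}$, each as in Example~\ref{ex:one} with $x$, respectively $z$, open in $\zeta^+$, and let $f=\omega_x\max(\omega_y,\omega_z)$: the site $x$ in series with the sites $y,z$ in parallel. For $B'$ we find $\psi_{B'}=\Delta_{B'}=\omega_x(1-\omega_y)$, so $v_{B'}\le8w_{B'}$ by \eqref{eq:wv}. For $B$ we find $\psi_B=1$ but $\Delta_B=\omega_z$: the block always matters, the swap only if $z$ is open. Still, by Example~\ref{ex:one},
\[
\langle\Delta_B,T_{B'}\Delta_B\rangle=\tfrac14+\tfrac18e^{-a}+\tfrac18e^{-a-b}\ge\tfrac14=\|E_{B'}\Delta_B\|^2 ,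
\]
so $v_B\le1\le32w_B$ for all $a,b$. The term $\frac14$ comes from the average $E_{B'}\Delta_B=\frac12$ of $\Delta_B$ over the neighboring block, which does dominate $\psi_B$ pointwise; the other terms are nonnegative because $T_{B'}$ is a nonnegative operator.
\end{example}

In general, $\langle\psi_B,T^{(B)}\psi_B\rangle$ is the probability that $B$ matters in both configurations of a correlated pair $(\omega,\omega')$. One would like to modify both near $B$ so that the swap matters in both. But the two modifications may have to differ, and a pair of different local configurations can have probability zero: when $a=0$, $\omega$ and $\omega'$ agree on every block that is not good. Averaging over the neighboring blocks, as in the example, avoids this obstacle.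

\begin{proposition}\label{prop:interp}
Suppose that there is $M\ge1$ such that for each $B\in\mathcal B$ there is a finite family $\mathcal U_B$ of blocks, not necessarily in $\mathcal B$, with
\begin{equation}\label{eq:hyp}
\psi_B\le M\,Q_B\Delta_B\quad\text{pointwise, where }Q_B=\prod_{B'\in\mathcal U_B}E_{B'} .
\end{equation}
Then, with $C_*=1+e\,2^{\beta+1}M^2$,
\begin{equation}\label{eq:interp}
\langle f,e^{-bA}f\rangle=G(0,b)\le G(b/C_*,0),\qquad0\le b\le1 .
\end{equation}
\end{proposition}

\begin{proof}
Each $E_{B''}$ commutes with each $T_{B'}$: for $B''\ne B'$ because the blocks differ, and for $B''=B'$ because $E_{B'}$ commutes with $E_{B'}$, $\Pi_{B'}$ and $I$. So $Q_B$ is an orthogonal projection commuting with $T^{(B)}$, and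
\[
\langle\Delta_B,T^{(B)}\Delta_B\rangle=\langle Q_B\Delta_B,T^{(B)}Q_B\Delta_B\rangle+\langle(I-Q_B)\Delta_B,T^{(B)}(I-Q_B)\Delta_B\rangle\ge\langle Q_B\Delta_B,T^{(B)}Q_B\Delta_B\rangle ,
\]
since $T^{(B)}$ is nonnegative. Since $T^{(B)}$ preserves positivity, \eqref{eq:hyp} and \eqref{eq:wv} give
\[
v_B\le\langle\psi_B,T^{(B)}\psi_B\rangle\le M^2\langle Q_B\Delta_B,T^{(B)}Q_B\Delta_B\rangle\le M^2\langle\Delta_B,T^{(B)}\Delta_B\rangle=2^{\beta+1}M^2w_B .
\]
For $b\le1$ we have $e^{-a}\le e\cdot e^{-a-b}$, so \eqref{eq:dG} yields $-\partial_aG\le C_*(-\partial_bG)$. Along the segment $s\mapsto(s/C_*,b-s)$, $0\le s\le b$, the derivative of $G$ is $C_*^{-1}\partial_aG-\partial_bG\ge0$, which gives \eqref{eq:interp}.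
\end{proof}

\section{Seven-site blocks and rewiring}\label{sec:rewire}

We now choose blocks in $\mathbb T$ and verify \eqref{eq:hyp} for $f=f_R$. Throughout, $n=25$ and $R\ge4n$.

\subsection{The blocks}

\begin{lemma}\label{lem:tile}
The balls $H_1(c)$, $c\in(2+u_1)\mathbb T$, form a partition of $\mathbb T$.
\end{lemma}

\begin{proof}
The lattice $\mathbb T=\mathbb Z[u_1]$ is a ring, and $|2+u_1|_2^2=4+2+1=7$. So $(2+u_1)\mathbb T$ is an ideal of index $7$, and the squared lengths of its elements are divisible by $7$. The difference of two distinct elements of $H_1(0)=\{0,u_0,\dots,u_5\}$ has squared length $1$, $3$ or $4$, so these seven elements are distinct modulo the ideal and represent all classes.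
\end{proof}

These balls are our blocks, with $\beta=7$. For $B=H_1(c)$ let $y_B=c$ and $x_B=c+u_2$, let $\zeta^+_B$ be the configuration in which only $x_B$ is open, and $\zeta_B^-$ the one in which only $y_B$ is open. The swap of the neighbors $x_B,y_B$ exchanges $\zeta_B^+$ and $\zeta^-_B$, so on a good block $\Pi_Bh=\frac12(h+h^{x_By_B})$. The reason for this choice is that in $\zeta^-_B$ the open site is surrounded by closed sites and is useless for connections: in a good block the swap acts on $f_R$ like a flip of the single site $x_B$.

Let $\mathcal B$ be the family of blocks whose center satisfies $n<|c|\le R-n-1$, so that $0\notin H_n(c)\subset\Lambda_{R-1}$. We need this room around $B$ to rewire; the excluded blocks near $0$ and near $\partial\Lambda_R$ are dealt with in Section~\ref{sec:res}. Write $f=f_R$, and let $\mathbf 1,\mathbf 0$ be the all-open and all-closed block configurations. Since $f$ is nondecreasing in $\omega$,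
\[
\psi_B(\omega)=1\iff f(\omega^{B\leftarrow\mathbf 1})=1\text{ and }f(\omega^{B\leftarrow\mathbf 0})=0 .
\]
For $B\in\mathcal B$, an open site with no open neighbor is on no open path from $0$ to $\partial\Lambda_R$, so $f(\omega^{B\leftarrow\zeta^-_B})=f(\omega^{B\leftarrow\mathbf 0})$, and $\Delta_B\in\{0,1\}$ by monotonicity.

When $\psi_B=1$, two open arms and two closed arms reach $B$, but they may arrive at sites of $B$ that $x_B$ alone does not connect, and then $\Delta_B=0$. We erase the configuration in $H_n(c)$ and bring the four arms, from wherever they enter $H_n(c)$, to prescribed positions next to $x_B$.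

\subsection{Routing four paths through a hexagonal annulus}

\begin{lemma}\label{lem:route}
Let $S_m=\partial H_m(0)$ and let $p_1,p_2,p_3,p_4$ be distinct sites of $S_n$ in counterclockwise cyclic order. There are disjoint simple paths $q_1,\dots,q_4$ in $(H_n(0)\setminus H_2(0))\cup\{2u_1,2u_2,2u_3,2u_4\}$ such that $q_i$ joins $p_i$ to $2u_i$.
\end{lemma}

\begin{proof}
We move four tokens, labeled $1,\dots,4$ and starting at $p_1,\dots,p_4$, inward through the cycles $S_{25},S_{24},\dots$; the paths are their traces.

\emph{Coordinates.} The sites of $S_m$ are $(s,i)_m=(m-i)u_s+iu_{s+1}$ with $s$ modulo $6$ (the sector) and $0\le i\le m-1$ (the index). Since $u_{s+1}-u_s=u_{s+2}$, the lexicographic order runs counterclockwise along the cycle $S_m$. The sites $(s,0)_m=mu_s$ are the \emph{corners}. Subtracting $u_s$ shows $(s,i)_m\sim(s,i)_{m-1}$ for $0\le i\le m-2$, and subtracting $u_{s+1}$ shows $(s,i)_m\sim(s,i-1)_{m-1}$ for $1\le i\le m-1$. Let $\prec$ be the linear order on $S_m$ obtained by starting at $(5,1)_m$ and ending at $(5,0)_m$: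
\[
(5,1)\prec\dots\prec(5,m-1)\prec(0,0)\prec(0,1)\prec\dots\prec(4,m-1)\prec(5,0).
\]

\emph{Descent.} Let the tokens occupy distinct sites of $S_m$ with $m\ge6$. Each sector of $S_{m-1}$ has one site fewer than in $S_m$, so two consecutive sites must be merged, and we merge them where no collision occurs. In sector $s$ the $m-1\ge5$ sites of index $1,\dots,m-1$ hold at most four tokens, so one is empty, and there is $k_s\in\{1,\dots,m-2\}$ such that $(s,k_s)_m$ and $(s,k_s+1)_m$ are not both occupied. Move a token at $(s,i)_m$ to $(s,i)_{m-1}$ if $i\le k_s$ and to $(s,i-1)_{m-1}$ if $i>k_s$. These are moves to neighbors. A token keeps its sector, index $0$ stays $0$, an index at least $1$ stays at least $1$, and within a sector the map on indices is nondecreasing and identifies only $k_s$ with $k_s+1$. Hence the tokens land on distinct sites, their $\prec$-order is preserved, and so is the relation ($\prec$, $=$ or $\succ$) of each token to each corner.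

\emph{Rounds.} In a round at level $m$, at most one token slides along an arc of $S_m$ made of unoccupied sites, and then all tokens descend. On each level the sites visited by different tokens are disjoint and each token visits a single site or a simple arc, so the traces are disjoint simple paths.

\emph{Operation $\mathsf S$ (at most four rounds)} brings tokens at positions $y_1\prec y_2\prec y_3\prec y_4$ to the corners $(1,0),\dots,(4,0)$ in this order. First, for $i=4,3,2,1$, if $y_i\prec(i,0)$, use a round to slide this token up in $\prec$ to $(i,0)$. Only tokens above it could be in the way, and they are $\succeq(i+1,0)$ at that stage. Now $y_i\succeq(i,0)$ for all $i$. Then, for $i=1,2,3,4$, if $y_i\succ(i,0)$, use a round to slide this token down to $(i,0)$. Only tokens below it could be in the way, and they are at the corners $(j,0)$, $j<i$. Each token slides at most once.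

\emph{Operation $\mathsf R$ (one round)} applies when the tokens are at $(1,0),\dots,(4,0)$: slide the token at $(4,0)$ counterclockwise through the empty sites $(4,1),\dots,(4,m-1),(5,0)$ to $(5,1)$. The last token in $\prec$ becomes the first.

Initially the labels read in $\prec$-order form a cyclic rotation of $(1,2,3,4)$. Apply $\mathsf S$, then $\mathsf R$ followed by $\mathsf S$ at most three times, until the token labeled $i$ is at the corner $(i,0)$ for each $i$. This takes at most $4+3\cdot5=19$ rounds, at levels among $25,24,\dots,7$, all at least $6$. Finally move the token $i$ along the ray $\{mu_i\}$ to $2u_i$.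
\end{proof}

\subsection{The rewiring lemma}

\begin{lemma}\label{lem:rewire}
Let $B\in\mathcal B$ have center $c$ and let $H=H_n(c)$. If $\psi_B(\omega)=1$, there is $\omega'$ with $\omega'=\omega$ off $H$ and $\Delta_B(\omega')=1$.
\end{lemma}

\begin{proof}
Let $S=\partial H$. Choose a simple path $\pi$ in $\Lambda_R$ from $0$ to some $e\in\partial\Lambda_R$, open in $\omega^{B\leftarrow\mathbf 1}$. It visits $B$, since $f(\omega^{B\leftarrow\mathbf 0})=0$. As $0\notin B$ is open, Lemma~\ref{lem:circuit} gives a circuit $\sigma\subset\Lambda_R$ around $0$, closed in $\omega^{B\leftarrow\mathbf 0}$. It visits $B$, since $f(\omega^{B\leftarrow\mathbf 1})=1$. Off $B$ the two configurations agree with $\omega$, so $\pi\cap\sigma\subset B$.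

\emph{Open landing sites.} The path $\pi$ starts and ends outside $H$. Let $p_1$ and $p_3$ be its first and last sites in $H$. Each has a neighbor outside $H$, so $p_1,p_3\in S$; they are not in $B$, hence not on $\sigma$. They are distinct because $\pi$ is simple and visits $B$ strictly between them. Let $\pi_1$ be the part of $\pi$ from $0$ to $p_1$ and $\pi_3$ the part from $p_3$ to $e$. Apart from $p_1,p_3$ their sites are outside $H$ and open in $\omega$, and they avoid $\sigma$.

\emph{Closed landing sites.} By (G1), $\sigma\not\subset H$. Let $\tau_1,\dots,\tau_k$ be the excursions of $\sigma$ outside $H$: $\tau_j$ goes from $a_j\in S$ to $b_j\in S$ through at least one intermediate site, and all intermediate sites are outside $H$. We have $a_j\ne b_j$, since otherwise $\tau_j$ would be all of $\sigma$, which visits $B\subset H\setminus S$. The endpoints are on $\sigma$, so they differ from $p_1,p_3$. The remaining edges of $\sigma$ lie in the convex hull of $H$. There may be many excursions, and we need one that separates $0$ from $e$ once it is closed up inside $H$.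

\emph{Claim: some $\tau_j$ has its endpoints in different components of the cycle $S$ minus $\{p_1,p_3\}$.} Suppose not, and let $s_j$ be the arc of $S$ from $a_j$ to $b_j$ that avoids $p_1,p_3$. Replacing each $\tau_j$ by $s_j$ turns $\sigma$ into a closed curve in the convex hull of $H$, of winding number $0$ around $0$. Since $\sigma$ has winding number $\pm1$, additivity shows that some loop $\ell_j$, formed by $\tau_j$ and the reversal of $s_j$, has nonzero winding number around $0$. Now join $0$ to $e$ by following $\pi_1$, then the arc of $S$ from $p_1$ to $p_3$ that does not contain $s_j$, then $\pi_3$. The paths $\pi_1,\pi_3$ avoid $\tau_j\subset\sigma$, and they meet $S$ only at $p_1,p_3\notin s_j$. The arc avoids $s_j$, and it avoids $\tau_j$ because $\tau_j\cap S=\{a_j,b_j\}\subset s_j$. So $\ell_j$ has nonzero winding number around $e\notin\ell_j$, contrary to (G2). The claim is proved.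

Let $\tau$ be such an excursion, $p_2$ its endpoint in the counterclockwise arc from $p_1$ to $p_3$ and $p_4$ the other one. Then $p_1,p_2,p_3,p_4$ are in counterclockwise order. The intermediate sites of $\tau$ are closed in $\omega$.

\emph{The new configuration.} From now on, sites of $H$ are written relative to $c$, so that $x_B=u_2$. Take $q_1,\dots,q_4$ from Lemma~\ref{lem:route}, and let $o_1=u_1+u_2$, $o_3=u_2+u_3$ (Figure~\ref{fig:gadget}). Both are neighbors of $x_B$; moreover $o_1-2u_1=u_3$ and $o_3-2u_3=u_1$, so $o_1\sim2u_1$ and $o_3\sim2u_3$. They are at distance $2$ from the center and are not of the form $2u_i$, so they are outside $B$ and on no $q_i$. Let $\omega'=\omega$ off $H$, let $\omega'$ be open on $H\setminus B$ exactly at the sites of $q_1\cup q_3\cup\{o_1,o_3\}$, and let it be arbitrary on $B$.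

\emph{With $\zeta^+_B$ on $B$.} The walk $\pi_1$, $q_1$, $o_1$, $x_B$, $o_3$, $q_3$ reversed, $\pi_3$ is open, lies in $\Lambda_R$ and joins $0$ to $e$. So $f=1$.

\emph{With $\zeta^-_B$ on $B$.} Let $\Sigma$ be the closed path made of $\tau$ from $p_4$ to $p_2$, $q_2$ from $p_2$ to $2u_2$, the sites $u_2,u_3,u_4$, and $q_4$ reversed from $2u_4$ to $p_4$. It is a circuit, since the intermediate sites of $\tau$ are outside $H$, the paths $q_2,q_4$ are disjoint subsets of $H\setminus B$, and $u_2,u_3,u_4\in B$. It lies in $\Lambda_R$ and all its sites are closed. At $x_B$ its two edges have directions $u_2$ (to $2u_2$) and $u_4$ (to $u_3$). They cut a small disk around $x_B$ into two sectors; by the Jordan curve theorem $x_B$ is on the boundary of both components of the complement of $\Sigma$, so one sector is in the interior and the other in the exterior. The edges from $x_B$ to $o_3$ and to $o_1$ have directions $u_3$ and $u_1$, one in each sector, and they meet $\Sigma$ only at $x_B$. So $o_1$ and $o_3$ are in different components. The paths $\pi_1,q_1,o_1$ and $o_3,q_3\text{ reversed},\pi_3$ are open, hence avoid $\Sigma$. By (G2),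 $e$ is in the exterior, so $o_3$ is in the exterior, and $o_1$ and $0$ are in the interior. By Lemma~\ref{lem:circuit}, $f=0$. Hence $\Delta_B(\omega')=1$.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill[gray!15] (0:1.4)--(60:1.4)--(120:1.4)--(180:1.4)--(240:1.4)--(300:1.4)--cycle;
\draw[very thick] (60:3.2)--(60:2)--(90:1.732)--(120:1)--(150:1.732)--(180:2)--(180:3.2);
\draw[very thick,dashed] (120:3.2)--(120:1)--(180:1)--(240:1)--(240:3.2);
\foreach \s in {0,60,180,240,300} \fill (\s:1) circle (2.8pt);
\foreach \s in {0,120,240,300} \fill (\s:2) circle (2.8pt);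
\foreach \s in {30,210,270,330} \fill (\s:1.732) circle (2.8pt);
\foreach \s in {60,180} \filldraw[fill=white,thick] (\s:2) circle (2.8pt);
\foreach \s in {90,150} \filldraw[fill=white,thick] (\s:1.732) circle (2.8pt);
\filldraw[fill=gray!60,thick] (-0.6,0.766) rectangle (-0.4,0.966);
\filldraw[fill=gray!60,thick] (-0.1,-0.1) rectangle (0.1,0.1);
\node at (0.38,0.05) {$y_B$};
\node at (-0.14,0.72) {$x_B$};
\node at (0,2.03) {$o_1$};
\node at (-1.72,1.1) {$o_3$};
\node at (60:3.5) {$q_1$};
\node at (120:3.5) {$q_2$};
\node at (180:3.5) {$q_3$};
\node at (240:3.5) {$q_4$};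
\end{tikzpicture}
\caption{The rewired configuration within distance $2$ of the center $y_B$ of a good block $B$ (shaded). White sites are open, black sites are closed, and exactly one of the two gray squares $x_B,y_B$ is open. If $x_B$ is open, the solid path joins the open arms $q_1$ and $q_3$, which lead to the origin and to $\partial\Lambda_R$. If $y_B$ is open instead, the dashed path is closed and joins the closed arms $q_2$ and $q_4$ into a circuit around the origin.}
\label{fig:gadget}
\end{figure}

Let $\mathcal U_B$ be the family of all blocks that meet $H_n(c)$. Their union contains $H_n(c)$ and is contained in $H_{n+2}(c)$, so it has at most $N=|H_{n+2}(0)|$ sites, and $Q_B$ is the uniform average over the states of these sites. If $\psi_B(\omega)=1$, the configuration $\omega'$ of Lemma~\ref{lem:rewire} is one of the at most $2^N$ terms of the average $Q_B\Delta_B(\omega)$, and all terms are nonnegative. Therefore \eqref{eq:hyp} holds with $M=2^N$, and Proposition~\ref{prop:interp} applies to $f_R$ and $\mathcal B$ with $C_*=1+e\,2^{2N+8}$, a constant that does not depend on $R$.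

\section{The resolvent comparison}\label{sec:res}

\begin{proof}[Proof of the upper bound in Theorem~\ref{thm:res}]
Let $\kappa=2\theta\le1$, and let $\mathcal B$, $A=\sum_{B\in\mathcal B}(I-\Pi_B)$ and $G$ be as in Sections~\ref{sec:interp} and~\ref{sec:rewire}, with $f=f_R$.

\emph{Step 1: discarding the rest of the dynamics.} For $h\in L^2(\mu)$,
\[
\langle h,(I-\Pi_B)h\rangle=\|(I-\Pi_B)h\|^2=\tfrac14\,\mathbb E\bigl[\mathbf 1\{B\text{ good}\}\,(h^{x_By_B}-h)^2\bigr]\le\tfrac14\|h^{x_By_B}-h\|^2 .
\]
The pairs $\{x_B,y_B\}$ are distinct nearest-neighbor pairs, so \eqref{eq:E} gives $D_K(h)\ge\frac\theta2\cdot4\langle h,Ah\rangle=\kappa\langle h,Ah\rangle$ for $h\in\mathcal D$. Apply Lemma~\ref{lem:var} to $-L$ with core $\mathcal D$, and to the bounded operator $\kappa A$ with core $L^2(\mu)$: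
\begin{equation}\label{eq:discard}
\mathcal R^K_\lambda(f_R)\le\sup_{h\in L^2(\mu)}\bigl\{2\langle f_R,h\rangle-\lambda\|h\|^2-\kappa\langle h,Ah\rangle\bigr\}=\int_0^\infty e^{-\lambda t}\langle f_R,e^{-\kappa tA}f_R\rangle\,dt .
\end{equation}

\emph{Step 2: from block resampling to site resampling.} Let $R'=R-n-2$ and $0\le a\le1$. At $b=0$, $T_B=E_B+e^{-a}(I-E_B)$ multiplies $\chi_S$ by $e^{-a}$ if $S$ meets $B$ and by $1$ otherwise. The blocks near $\partial\Lambda_R$ are not in $\mathcal B$, and to be rid of them we pass to the smaller radius: since $0\le f_R\le f_{R'}$ and $T$ preserves positivity,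
\[
G(a,0)\le\langle f_{R'},Tf_{R'}\rangle=\sum_{S\subset\Lambda_{R'}}\widehat{f_{R'}}(S)^2e^{-aN(S)},
\]
where $N(S)$ is the number of blocks of $\mathcal B$ that meet $S$. A block that meets $\Lambda_{R'}$ has center $|c|\le R'+1=R-n-1$, so it is in $\mathcal B$ or among the $M_0$ blocks with $|c|\le n$. Hence $|S|\le7(N(S)+M_0)$, so $e^{-aN(S)}\le e^{M_0}e^{-a|S|/7}$ and $G(a,0)\le e^{M_0}\phi_{R'}(a/7)$. Put $c_*=\kappa/(7C_*)\le1$. For $t\le1/\kappa$, apply \eqref{eq:interp} with $b=\kappa t$; for $t>1/\kappa$, use that $\langle f_R,e^{-\kappa tA}f_R\rangle$ is nonincreasing in $t$. This gives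
\begin{equation}\label{eq:blocktime}
\langle f_R,e^{-\kappa tA}f_R\rangle\le e^{M_0}\,\phi_{R'}\bigl(c_*\min(t,1/\kappa)\bigr),\qquad t\ge0 .
\end{equation}

\emph{Step 3: the Laplace transform.} Let $\lambda\ge1$ and $k\ge0$. Using $c_*\le1$, $\kappa\le1\le\lambda$ and $e^{-x}\le1/x$,
\[
\int_0^\infty e^{-\lambda t}e^{-c_*k\min(t,1/\kappa)}\,dt\le\frac1{\lambda+c_*k}+\frac{e^{-(\lambda+c_*k)/\kappa}}\lambda\le\frac1{c_*(\lambda+k)}+e^{-c_*(\lambda+k)}\le\frac2{c_*(\lambda+k)} .
\]
Multiply by $\widehat{f_{R'}}(S)^2$ with $k=|S|$ and sum over $S$. By \eqref{eq:discard}, \eqref{eq:blocktime} and \eqref{eq:iid}, $\mathcal R^K_\lambda(f_R)\le2e^{M_0}c_*^{-1}\mathcal R^{\mathrm{iid}}_\lambda(f_{R'})$.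
\end{proof}

The condition $\lambda\ge1$ is the trace of the restriction $b\le1$ in \eqref{eq:interp}: it makes the times $t>1/\kappa$, during which the block swaps need not decorrelate any further, negligible.

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:res}]
Let $K$ be any symmetric transition matrix and $f$ a cylinder function. Put $\nabla_xh=h^x-h$. We have $h^{xy}-h=\mathbf 1\{\omega_x\ne\omega_y\}\bigl((\nabla_yh)^x+\nabla_xh\bigr)$ and flips preserve $\mu$, so $\|h^{xy}-h\|^2\le2\|\nabla_xh\|^2+2\|\nabla_yh\|^2$. Since $\nabla_x\chi_S=-2\chi_S$ if $x\in S$ and $0$ otherwise, \eqref{eq:rows} gives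
\[
D_K(h)\le\sum_x\|\nabla_xh\|^2=4\sum_S|S|\,\widehat h(S)^2 .
\]
Insert in \eqref{eq:var} the cylinder function $h=\sum_S(\lambda+4|S|)^{-1}\widehat f(S)\chi_S$, a finite sum:
\[
\mathcal R^K_\lambda(f)\ge2\langle f,h\rangle-\sum_S(\lambda+4|S|)\,\widehat h(S)^2=\sum_S\frac{\widehat f(S)^2}{\lambda+4|S|}\ge\frac14\sum_S\frac{\widehat f(S)^2}{\lambda+|S|}=\frac14\mathcal R^{\mathrm{iid}}_\lambda(f).\qedhere
\]
\end{proof}

\section{The lower bound on the dimension}\label{sec:lower}

Assume \eqref{eq:E}. It enters twice: through Theorem~\ref{thm:res}, whose proof used only the pairs $\{x_B,y_B\}$, and in Lemma~\ref{lem:mix}, which uses all nearest-neighbor pairs.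

\subsection{Second moment}

\begin{proposition}\label{prop:energy}
For every $\gamma\in(0,31/36)$ there is $C'_\gamma$ such that for all $R\ge4n$,
\begin{equation}\label{eq:energy}
\int_0^\infty e^{-t}t^{-\gamma}\,\langle f_R,P_tf_R\rangle\,dt\le C'_\gamma\,\alpha_1(R)^2 .
\end{equation}
\end{proposition}

\begin{proof}
From $t^{-\gamma}=\Gamma(\gamma)^{-1}\int_0^\infty s^{\gamma-1}e^{-st}ds$ and Tonelli's theorem, every measurable $\phi\ge0$ satisfies
\begin{equation}\label{eq:mixture}
\int_0^\infty e^{-t}t^{-\gamma}\phi(t)\,dt=\frac1{\Gamma(\gamma)}\int_0^\infty s^{\gamma-1}\Bigl(\int_0^\infty e^{-(1+s)t}\phi(t)\,dt\Bigr)ds .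
\end{equation}
Apply \eqref{eq:mixture} to $\phi(t)=\langle f_R,P_tf_R\rangle\ge0$ and to $\phi_{R'}$, $R'=R-n-2$. By Theorem~\ref{thm:res} with $\lambda=1+s$, the left side of \eqref{eq:energy} is at most $C\int_0^\infty e^{-t}t^{-\gamma}\phi_{R'}(t)\,dt$. Since $\phi_{R'}$ is nonincreasing, the part $t\ge1$ of this integral is at most $\phi_{R'}(1)\le\int_0^1t^{-\gamma}\phi_{R'}(t)\,dt$. Lemma~\ref{lem:iid} bounds the total by $C\alpha_1(R')^2$, and $\alpha_1(R')\le\alpha_1(R/2)\le C\alpha_1(R)$ by (P2), as $R'\ge R/2$ for $R\ge4n$.
\end{proof}

\begin{proposition}\label{prop:positive}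
For $\gamma\in(0,31/36)$ and $\ell\in(0,1]$, with positive probability the set of $t\in[0,\ell]$ at which the open cluster of $0$ is infinite has dimension at least $\gamma$.
\end{proposition}

\begin{proof}
Let $\mathcal T_R=\{t\in[0,\ell]:f_R(\omega_t)=1\}$, which decreases in $R$; the set in question is $\bigcap_R\mathcal T_R$. Let $\nu_R(dt)=\alpha_1(R)^{-1}\mathbf 1_{\mathcal T_R}(t)\,dt$, with mass $m_R$ and energy $J_R=\iint|t-s|^{-\gamma}\nu_R(dt)\nu_R(ds)$. By stationarity $\mathbb Em_R=\ell$, and by \eqref{eq:energy}, using $e^{-u}\ge e^{-1}$ on $[0,\ell]$,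
\[
\mathbb EJ_R\le2\ell\,\alpha_1(R)^{-2}\int_0^\ell u^{-\gamma}\langle f_R,P_uf_R\rangle\,du\le2\ell eC'_\gamma=:C_1,\qquad R\ge4n .
\]
As $\ell\le1$, the kernel is at least $1$ and $m_R^2\le J_R$. The Paley--Zygmund inequality $\mathbb P(X\ge\frac12\mathbb EX)\ge(\mathbb EX)^2/(4\mathbb EX^2)$ for $X\ge0$ gives $\mathbb P(m_R\ge\ell/2)\ge\ell^2/(4C_1)=:2\eta$, and Markov's inequality gives $\mathbb P(J_R>M)\le\eta$ for $M=C_1/\eta$. So the event $\{m_R\ge\ell/2,\ J_R\le M\}$ has probability at least $\eta$ for each $R\ge4n$, and by Fatou's lemma it occurs for infinitely many $R$ with probability at least $\eta$.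

On this event, the masses along such $R$ are bounded by $M^{1/2}$, so a subsequence of $\nu_R$ converges weakly on $[0,\ell]$ to a measure $\nu$ of mass at least $\ell/2$. For each $k$ the kernel $\min(|t-s|^{-\gamma},k)$ is bounded and continuous, so its integral against $\nu\otimes\nu$ is at most $M$; by monotone convergence $\nu$ has energy at most $M$. For $R\ge R_0$ the measure $\nu_R$ gives no mass to the open set $[0,\ell]\setminus\overline{\mathcal T_{R_0}}$, hence neither does $\nu$, and $\nu$ is carried by the compact set $F=\bigcap_R\overline{\mathcal T_R}$. So $\dim F\ge\gamma$ by the energy criterion. Each $\overline{\mathcal T_R}\setminus\mathcal T_R$ is contained in the finite set of jump times of $f_R(\omega_t)$, so $F\setminus\bigcap_R\mathcal T_R$ is countable and $\dim\bigcap_R\mathcal T_R\ge\gamma$.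
\end{proof}

\subsection{Zero--one law}

We realize the process on the space of c\`adl\`ag paths in $\Omega$, with the $\sigma$-field generated by the evaluations, and let $\vartheta_s$ be the shift $(\omega_t)_{t\ge0}\mapsto(\omega_{s+t})_{t\ge0}$.

\begin{lemma}\label{lem:meas}
For rational $0\le u<v$, $\dim(\mathcal E\cap[u,v])$ is a measurable function of the path, and so is $\dim\mathcal E$.
\end{lemma}

\begin{proof}
Let $W=[u,v]$, and let $\mathcal T_R^x$ be the set of $t\in W$ at which $x$ is joined to $\partial H_R(x)$ by an open path in $H_R(x)$. It is a finite union of intervals $[a,b)$ with $a<b$ and possibly one interval $[a,v]$ with $a\le v$. Hence $\overline{\mathcal T^x_R}\setminus\mathcal T^x_R$ is finite and, $v$ being rational, $\overline{\mathcal T^x_R}$ is the closure of $\mathcal T^x_R\cap\mathbb Q$. The set $\mathcal E\cap W=\bigcup_x\bigcap_R\mathcal T^x_R$ differs by a countable set from $\bigcup_xF_x$, where $F_x=\bigcap_R\overline{\mathcal T^x_R}$ is compact, so $\dim(\mathcal E\cap W)=\sup_x\dim F_x$.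

A compact set is $\mathcal H^s$-null if and only if, for each rational $\epsilon>0$, it is covered by finitely many open intervals with rational endpoints and $\sum_j|I_j|^s<\epsilon$: enlarge the intervals of a cover slightly and extract a finite subcover. There are countably many such finite unions $U$, so it suffices to show that $\{F_x\subset U\}$ is an event. The compact sets $\overline{\mathcal T_R^x}$ decrease, so $F_x\subset U$ if and only if $\overline{\mathcal T^x_R}\subset U$ for some $R$. Since $W\setminus U$ is compact, the latter holds if and only if $\inf\{\operatorname{dist}(t,W\setminus U):t\in\mathbb Q\cap\mathcal T^x_R\}>0$, with $\inf\emptyset=\infty$, and this infimum over countably many $t$ is measurable. Finally $\dim\mathcal E=\sup_j\dim(\mathcal E\cap[0,j])$.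
\end{proof}

\begin{lemma}\label{lem:mix}
Under \eqref{eq:E}, an event $\mathcal A$ that coincides almost surely with $\vartheta_s^{-1}\mathcal A$ for each $s\ge0$ has probability $0$ or $1$.
\end{lemma}

\begin{proof}
Let $h\in L^2(\mu)$ with $Lh=0$. Since $\mathcal D$ is a core, there are $h_m\in\mathcal D$ with $h_m\to h$ and $Lh_m\to0$, so $D_K(h_m)=-\langle h_m,Lh_m\rangle\to0$. By \eqref{eq:E}, $\|h^{xy}-h\|=\lim_m\|h_m^{xy}-h_m\|=0$ for all $x\sim y$. Thus $\widehat h(S)$ is invariant under nearest-neighbor transpositions, which generate all finite permutations of the connected graph $\mathbb T$, so $\widehat h(S)$ depends only on $|S|$. There are infinitely many sets of each size $k\ge1$ and $\sum_S\widehat h(S)^2<\infty$, so $h$ is constant. (This is the Hewitt--Savage zero--one law in the present setting.) By the spectral theorem $P_th$ converges in $L^2(\mu)$ to the projection of $h$ on $\ker L$, that is, $P_th\to\int h\,d\mu$ for all $h\in L^2(\mu)$.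

Let $Y=\mathbf 1_{\mathcal A}$, $g(\omega)=\mathbb E_\omega[Y]$, and let $X$ be a bounded function of $(\omega_t)_{t\le\tau}$. By the Markov property, $\mathbb E[X\cdot Y\circ\vartheta_s]=\mathbb E[X\,P_{s-\tau}g(\omega_\tau)]\to\mathbb EX\,\mathbb EY$ as $s\to\infty$. Such $X$ approximate $Y$ in $L^1$, so $\mathbb E[Y\cdot Y\circ\vartheta_s]\to(\mathbb EY)^2$. The left side equals $\mathbb EY$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dim}(ii)]
Let $\mathbf d=\dim\mathcal E$. Then $\mathbf d\circ\vartheta_s=\dim(\mathcal E\cap[s,\infty))\le\mathbf d$, and both variables have the same law by stationarity, so they are almost surely equal. By Lemma~\ref{lem:mix}, $\{\mathbf d\ge\gamma\}$ has probability $0$ or $1$, and by Proposition~\ref{prop:positive} it has probability $1$ for each $\gamma<31/36$. So $\mathbf d\ge31/36$ almost surely, which also shows $\mathcal E\ne\emptyset$, and part (i) gives equality. The kernels $K^\alpha$ satisfy \eqref{eq:E}, which proves the last assertion of the theorem.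
\end{proof}

\section{Translation-invariant kernels}\label{sec:transl}

Let $K(x,y)=k(y-x)$ be symmetric and irreducible. We prove Theorem~\ref{thm:transl}.

\subsection{Domination of the nearest-neighbor form}

For each $s\in\{0,1,2\}$ fix distinct sites $0=z_0,z_1,\dots,z_\ell=u_s$ with $k(z_{i+1}-z_i)>0$; irreducibility gives such a chain, after removing loops. Let $\ell_*$ be the largest of the three lengths and $k_*>0$ the smallest weight of a step. The transposition of $z_0$ and $z_\ell$ is the product
\[
(z_0\,z_1)(z_1\,z_2)\cdots(z_{\ell-1}\,z_\ell)\cdots(z_1\,z_2)(z_0\,z_1)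
\]
of $2\ell-1$ transpositions, each used at most twice. For $\mu$-preserving maps $\Theta_1,\dots,\Theta_m$ of $\Omega$,
\[
h\circ\Theta_1\circ\dots\circ\Theta_m-h=\sum_{j=1}^m(h\circ\Theta_j-h)\circ\Theta_{j+1}\circ\dots\circ\Theta_m ,
\]
so the norm of the left side is at most $\sum_j\|h\circ\Theta_j-h\|$. Translating by $x$ and using the Cauchy--Schwarz inequality,
\[
\|h^{x,\,x+u_s}-h\|^2\le4\ell\sum_{i=0}^{\ell-1}\|h^{x+z_i,\,x+z_{i+1}}-h\|^2 .
\]
For fixed $s$ and $i$ the pairs $\{x+z_i,x+z_{i+1}\}$, $x\in\mathbb T$, are distinct and have $K$-weight at least $k_*$, so their terms sum to at most $2D_K(h)/k_*$. Every nearest-neighbor pair is $\{x,x+u_s\}$ for one $x$ and one $s\in\{0,1,2\}$, so $\sum_{x\sim y}\|h^{xy}-h\|^2\le24\ell_*^2D_K(h)/k_*$. This is \eqref{eq:E} with $\theta=k_*/(12\ell_*^2)$.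

\subsection{Every interval}

The dimension in a bounded time window is not invariant under time shifts, so we use ergodicity in space. For this we write the process as a function of independent variables.

\emph{The stirring construction.} Let $\omega_0$ have law $\mu$ and let $N_{xy}$ be independent Poisson processes of rate $K(x,y)$, indexed by unordered pairs of distinct sites and independent of $\omega_0$. For a site $x$ and a rational $t$, follow backward in time from $(x,t)$ the path that jumps from $z$ to $y$ when it is at $z$ and $N_{zy}$ rings. This is a Markov chain with total jump rate at most $1$, so almost surely it makes finitely many jumps before time $0$; let $\omega_t(x)$ be the value of $\omega_0$ at its endpoint. If no clock at $x$ rings in $(t,t']$, the path from $(x,t')$ stays at $x$ down to time $t$, so $\omega_{t'}(x)=\omega_t(x)$. The rings at $x$ have total rate at most $1$ and are locally finite, so $\omega_t$ extends from rational $t$ to a c\`adl\`ag process.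

\emph{Its law.} Let $\omega^{(m)}$ be built in the same way from the clocks of the pairs contained in $\Lambda_m$. With finitely many clocks, tracing back the content of a site shows that $\omega^{(m)}$ is the process that swaps at each ring, with bounded generator $L_mh=\sum_{\{x,y\}\subset\Lambda_m}K(x,y)(h^{xy}-h)$. The backward path from $(x,t)$ is unchanged by the restriction as soon as $\Lambda_m$ contains the finitely many sites that it visits, so $\omega^{(m)}_t(x)=\omega_t(x)$ for large $m$. On the other hand, for $h\in\mathcal D$, $\sup|L_mh-Lh|$ is bounded by a tail of the series $\sum K(x,y)(\operatorname{osc}_x(h)+\operatorname{osc}_y(h))$, which converges by \eqref{eq:rows}. The Trotter--Kurtz theorem states that if generators of contraction semigroups converge pointwise on a core of the limit generator, then the semigroups converge strongly. So $e^{tL_m}h\to P_th$ uniformly for $h\in C(\Omega)$, and the finite-dimensional distributions of $\omega^{(m)}$ converge to those of the Feller process. The two c\`adl\`ag processes have the same finite-dimensional distributions at rational times, hence the same law.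

\emph{Ergodicity.} Fix a translation by $z\ne0$. It permutes the independent family $(\omega_0(x))_x$, $(N_{xy})_{\{x,y\}}$ and preserves its law, because $K$ is translation invariant. All orbits of indices are infinite, since $x+jz$ and $(x+jz)+(y+jz)$ take distinct values for distinct $j$. Two events that depend on finitely many indices therefore become independent after translating one of them by $jz$ with $j$ large; by approximation the translation is mixing, and invariant variables are almost surely constant. The construction commutes with translations, and $\mathcal E$ is unchanged when the whole path is translated. So for rational $0\le u<v$ the variable $\dim(\mathcal E\cap[u,v])$, measurable by Lemma~\ref{lem:meas}, is almost surely constant. By stationarity and Proposition~\ref{prop:positive} with $\ell=\min(1,v-u)$, it is at least $\gamma$ with positive probability for each $\gamma<31/36$, and it is at most $31/36$ by Theorem~\ref{thm:dim}(i). Hence almost surely it equals $31/36$ for all rational $u<v$ at once. Every non-empty open interval $I$ contains such a $[u,v]$, so $31/36\le\dim(\mathcal E\cap I)\le\dim\mathcal E\le31/36$.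 This completes the proof of Theorem~\ref{thm:transl}.

\begin{thebibliography}{9}

\bibitem{GPS} Garban, Pete and Schramm, \emph{The Fourier spectrum of critical percolation}, Acta Math.\ 205 (2010).

\bibitem{GV} Christophe Garban and Hugo Vanneuville, \emph{Exceptional times for percolation under exclusion dynamics}, arXiv:1605.04766 (2016).

\bibitem{LSW} Lawler, Schramm and Werner (2002).

\bibitem{Lig} Liggett, \emph{Interacting Particle Systems}.

\bibitem{Nol} Nolin, EJP 13 (2008).

\bibitem{SW} Smirnov and Werner (2001).

\bibitem{Wer} Werner, lectures on two-dimensional critical percolation.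

\end{thebibliography}
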